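# Disjoint translations of a $G_\delta$ set: uncountably many, but no perfect set of them

## A $G_\delta$ set with exactly $\aleph_1$ disjoint translations

**Theorem 1 (ZFC).** View the Cantor space $2^\omega$ as a group under coordinatewise addition modulo $2$, and write $B+x=\{b+x:b\in B\}$. There is a $G_\delta$ set $B\subseteq 2^\omega$ such that

1. $B$ has $\aleph_1$ many pairwise disjoint translations;
2. every family of pairwise disjoint translations of $B$ has size at most $\aleph_1$;
3. there is no perfect set of pairwise disjoint translations of $B$.

Here a family $\{B+x:x\in H\}$, $H\subseteq 2^\omega$, is *pairwise disjoint* if $(B+x)\cap(B+y)=\emptyset$ for all distinct $x,y\in H$. To have $\kappa$ (or uncountably many) pairwise disjoint translations means that such an $H$ of size $\kappa$ (or an uncountable one) exists. There is a *perfect set of pairwise disjoint translations* if $H$ can be chosen perfect. Throughout, *perfect* means nonempty, closed and without isolated points.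

The question behind the theorem comes from Andrzej Roslanowski and Saharon Shelah, "Borel sets without perfectly many overlapping translations, II", arXiv:1909.00937 (2019). It asks whether it is consistent with ZFC that some Borel set $B\subseteq 2^\omega$ has uncountably many pairwise disjoint translations but no perfect set of them. Theorem 1 answers yes, and no extra axioms are needed: ZFC proves that such a $B$ exists.

It helps to see how the three items interact. A perfect subset of $2^\omega$ has size $2^{\aleph_0}$. If $2^{\aleph_0}>\aleph_1$, then item 2 implies item 3. If $2^{\aleph_0}=\aleph_1$, then item 2 says nothing, since $H\subseteq2^\omega$ always has size at most $\aleph_1$, and item 3 has to be proved by other means. The proof must not depend on which case holds.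

Two companion theorems complete the picture. The first says that "$G_\delta$" cannot be replaced by "$F_\sigma$". The second says for which cardinals an example exists, in terms of graphs. A *clique* of $F\subseteq 2^\omega\times2^\omega$ is a set $Q$ with $(x,y)\in F$ for all distinct $x,y\in Q$, and $F$ is *symmetric* if $(x,y)\in F$ implies $(y,x)\in F$. For instance, if $F=\{(x,y):x(0)\ne y(0)\}$, then no clique has more than two elements.

**Theorem 2 (ZFC, optimality).** If $B\subseteq2^\omega$ is $F_\sigma$ (or just $B+B$ is $F_\sigma$) and $B$ has uncountably many pairwise disjoint translations, then there is a perfect set of pairwise disjoint translations of $B$.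

**Theorem 3 (ZFC, classification).** For every infinite cardinal $\kappa$ the following are equivalent:

- (a) some Borel (equivalently: some analytic) $B\subseteq2^\omega$ has $\kappa$ pairwise disjoint translations but no perfect set of them;
- (b) some $G_\delta$ set $B\subseteq2^\omega$ has this property;
- (c) some symmetric coanalytic $F\subseteq2^\omega\times2^\omega$ has a clique of size $\kappa$ but no perfect clique.

**Textbook facts in use.** A $G_\delta$ set is a countable intersection of open sets, and an $F_\sigma$ set is a countable union of closed sets. In a compact metrizable space, $F_\sigma$ means $\sigma$-compact (a countable union of compact sets), and open sets are $\sigma$-compact. Continuous images of $\sigma$-compact sets are $\sigma$-compact. A union of two $G_\delta$ sets is $G_\delta$, because $\bigcap_nU_n\cup\bigcap_mV_m=\bigcap_{n,m}(U_n\cup V_m)$. A relatively closed subset of a $G_\delta$ set is $G_\delta$, being the intersection of a closed set and a $G_\delta$ set.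

A set is *analytic* if it is empty or a continuous image of $\omega^\omega$, and *coanalytic* if its complement is analytic. Borel sets are analytic. Analytic sets are closed under continuous images, continuous preimages, products, and finite unions and intersections. The space $\omega^\omega$ is homeomorphic to the set of $x\in2^\omega$ with infinitely many ones, via $(n_0,n_1,\dots)\mapsto 0^{n_0}{}^\frown1^\frown0^{n_1}{}^\frown1^\frown\cdots$, and this set equals $\bigcap_n\bigcup_{k\ge n}\{x:x(k)=1\}$, a $G_\delta$. So every nonempty analytic set is a continuous image of a $G_\delta$ subset of $2^\omega$. Finally, the Baire category theorem: a nonempty compact Hausdorff space is not a countable union of closed sets with empty interior.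

We use the metric $d(x,y)=2^{-\min\{n:x(n)\neq y(n)\}}$ for $x\ne y$, and $d(x,x)=0$. We write $0$ for the constant zero sequence, the identity of the group. Every element is its own inverse.

## Disjointness lives in the set $B+B$

We have $b+x=b'+y$ if and only if $x+y=b+b'$. Hence
$$(B+x)\cap(B+y)=\emptyset\iff x+y\notin B+B.\tag{1}$$
So only the sumset $B+B$ matters. The sets $H$ giving pairwise disjoint translations are exactly the cliques of the graph $\{(x,y):x+y\notin B+B\}$. Here are some cases by hand.

*A nonempty open set.* Then $B$ contains $\{x:x\upharpoonright n=s\}$ for some $s\in2^n$, so $B+B\supseteq\{x:x\upharpoonright n=0^n\}$. By (1), distinct $x,y\in H$ must satisfy $x\upharpoonright n\ne y\upharpoonright n$, so $|H|\le2^n$.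

*A closed subgroup.* Let $B=\{x:x(2n)=0\text{ for all }n\}$. Then $B+B=B$, and $H=\{x:x(2n+1)=0\text{ for all }n\}$ is perfect. If $x\neq y$ are in $H$, then $x+y$ is nonzero at some even place, so $x+y\notin B$. This is a perfect set of disjoint translations.

*A countable subgroup.* Let $B$ be the set of sequences that are eventually zero. Again $B+B=B$. We want perfectly many sequences that pairwise differ at infinitely many places. Let $h(x)$ repeat every bit of $x$ infinitely often: $h(x)(2^n(2k+1)-1)=x(n)$. This defines $h(x)$ everywhere, since $(n,k)\mapsto2^n(2k+1)-1$ is a bijection from $\omega\times\omega$ onto $\omega$. The map $h$ is a continuous injective homomorphism, so $h[2^\omega]$ is perfect. For $x\ne y$, $h(x)+h(y)=h(x+y)$ has infinitely many ones, so it lies outside $B$.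

In each case we get either finitely many disjoint translations or a perfect set of them. All these sets are $F_\sigma$, and Theorem 2 says that this is the reason.

## For $F_\sigma$ sets, uncountable implies perfect

**Proof of Theorem 2.** Let $H$ be an uncountable set giving pairwise disjoint translations. We build a perfect set around points of $H$. The points of the perfect set need not belong to $H$, so the condition "$x+y\notin B+B$" has to survive limits; this is where $F_\sigma$ enters.

**Step 1.** *This step turns the hypothesis into a $G_\delta$ condition on sums.* If $B=\bigcup_nK_n$ with $K_n$ compact and increasing, then $B+B=\bigcup_n(K_n+K_n)$, since any two points of $B$ lie in a common $K_n$. Each $K_n+K_n$ is compact, so $B+B$ is $F_\sigma$. Hence in all cases we may assume that $B+B$ is $F_\sigma$. Write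
$$W=2^\omega\setminus(B+B)=\bigcap_nU_n,\qquad U_n\text{ open and decreasing}.$$
By (1), $x+y\in W$ for all distinct $x,y\in H$.

**Step 2.** *This step makes $H$ dense in itself, so that we can always split.* Call $p\in H$ bad if it has a neighbourhood meeting $H$ in a countable set; this neighbourhood can be taken from a countable base, so there are only countably many bad points. Remove them. The rest is uncountable. Every neighbourhood of a remaining point met the old $H$ in an uncountable set, so it still meets the new $H$ in an uncountable set. So we may assume that $H$ is nonempty without isolated points.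

**Step 3.** *This step builds a binary tree of clopen sets whose sums are forced into $U_n$ at level $n$.* For $s\in2^n$ we choose $h_s\in H$ and a clopen $V_s\ni h_s$ of diameter at most $2^{-n}$, such that $V_{s^\frown i}\subseteq V_s$, $V_{s^\frown0}\cap V_{s^\frown1}=\emptyset$, and
$$V_s+V_t\subseteq U_n\quad\text{for distinct }s,t\in2^n.\tag{2}$$
For $n=0$ take any $h_\emptyset\in H$ and $V_\emptyset=2^\omega$; condition (2) is empty. Suppose level $n$ is done. For each $s\in2^n$ pick distinct $h_{s^\frown0},h_{s^\frown1}\in H\cap V_s$, which is possible because $h_s\in H\cap V_s$ is not isolated in $H$. The sets $V_s$, $s\in2^n$, are pairwise disjoint (look at the first place where two indices differ), so all $h_r$, $r\in2^{n+1}$, are distinct. Hence $h_r+h_{r'}\in W\subseteq U_{n+1}$ for $r\ne r'$. As $U_{n+1}$ is open and addition is continuous, sufficiently small clopen neighbourhoods $V_r$ of the finitely many points $h_r$ satisfy all the requirements.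

**Step 4.** *This step takes the limit.* Let $P=\bigcap_n\bigcup_{s\in2^n}V_s$. It is closed. Each $\sigma\in2^\omega$ determines the single point in $\bigcap_nV_{\sigma\upharpoonright n}$, which is nonempty by compactness and has diameter $0$. Each point of $P$ arises from exactly one $\sigma$, because the sets on each level are disjoint and the levels are nested. The map from $\sigma$ to the point is continuous since diameters tend to $0$, so it is a homeomorphism from $2^\omega$ onto $P$, and $P$ is perfect. Let $p\ne q$ be in $P$. For every $n$ with $2^{-n}<d(p,q)$ they lie in $V_s$ and $V_t$ with distinct $s,t\in2^n$, so $p+q\in U_n$ by (2). The $U_n$ decrease, so $p+q\in\bigcap_nU_n=W$. By (1), $\{B+p:p\in P\}$ is pairwise disjoint. $\blacksquare$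

So in any example, the set of allowed sums $W=2^\omega\setminus(B+B)$ cannot be $G_\delta$. We now look for a graph with large cliques that is naturally $F_\sigma$.

## A $\sigma$-compact graph with cliques of size $\aleph_1$ and no perfect clique

A single point of $2^\omega$ can list countably many others. For $x\in2^\omega$ and $n<\omega$ let
$$(x)_n(k)=x\bigl(2^n(2k+1)-1\bigr).$$
Then $x\mapsto((x)_n)_{n<\omega}$ is a homeomorphism from $2^\omega$ onto $(2^\omega)^\omega$. Join two points if one of them lists the other:
$$F=\bigcup_{n<\omega}\{(x,y):y=(x)_n\text{ or }x=(y)_n\}.\tag{3}$$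
Each $\{y=(x)_n\}$ and each $\{x=(y)_n\}$ is closed, so $F$ is symmetric and $\sigma$-compact. For example, the two constant sequences list only themselves, so they are not joined. The sequence $x$ with $(x)_1$ constantly $1$ and all other $(x)_n=0$, that is, $x(j)=1$ if and only if $j\equiv1\pmod4$, is joined to both.

**Lemma 4.** For $F$ as in (3):

- (a) $F$ has a clique of size $\aleph_1$;
- (b) every clique of $F$ has size at most $\aleph_1$;
- (c) $F$ has no perfect clique.

**Proof of (a).** *We let each new point list all earlier ones.* By recursion on $\alpha<\omega_1$ choose $x_\alpha$ with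
$$\{x_\beta:\beta<\alpha\}\subseteq\{(x_\alpha)_n:n<\omega\},\qquad x_\alpha\notin\{x_\beta:\beta<\alpha\}.$$
Let the $(x_\alpha)_{2n}$ enumerate, with repetitions if needed, the countable set $\{x_\beta:\beta<\alpha\}$ (take them arbitrary if $\alpha=0$). The $(x_\alpha)_{2n+1}$ are still free, so there are uncountably many candidates for $x_\alpha$, and only countably many are forbidden. For $\beta<\alpha$ we have $x_\beta=(x_\alpha)_n$ for some $n$, so $\{x_\alpha:\alpha<\omega_1\}$ is a clique, of size $\aleph_1$.

**Proof of (b).** *A point lists only countably many others, which is too few for a clique of size $\aleph_2$.* Suppose $|Q|\ge\aleph_2$. Take $Y\subseteq Q$ with $|Y|=\aleph_1$. The set $Y\cup\{(y)_n:y\in Y,\,n<\omega\}$ has size $\aleph_1$, so some $x\in Q$ lies outside it. For each $y\in Y$ we have $x\ne y$, so $(x,y)\in F$. Since $x\neq(y)_n$ for all $n$, the point $y$ is one of the $(x)_n$. So $Y\subseteq\{(x)_n:n<\omega\}$ is countable, a contradiction.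

**Proof of (c).** *Countably many graphs of functions cannot cover a perfect square.* Suppose $Q$ is a perfect clique. Then $Q\times Q$ is covered by the diagonal and the closed sets $\{y=(x)_n\}$, $\{x=(y)_n\}$, $n<\omega$. By the Baire category theorem in the compact space $Q\times Q$, one of these sets contains $U\times V$ for some nonempty relatively open $U,V\subseteq Q$. Each of the sets is the graph of a function of $x$ or of $y$. If it is a function of $x$, fix $x\in U$: every $y\in V$ is the value at $x$, so $V$ is a singleton. If it is a function of $y$, then $U$ is a singleton. Either way $Q$ has an isolated point, a contradiction. $\square$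

Part (c) makes no assumption on the size of the continuum. It remains to turn a graph $F$ into a set $B$. There are two difficulties. The condition $x+y\notin B+B$ sees only the sum $x+y$ and not the pair $(x,y)$. And the forbidden sums must form a set of the form $B+B$ with $B$ a $G_\delta$ set.

## Sums that remember the pair

The first thing to try is to allow exactly the sums $x+y$ along edges of $F$, that is, to work with $C=\{x+y:(x,y)\in F,\ x\ne y\}$. For our graph (3) this fails completely: *every $w\ne0$ with $w(0)=0$ belongs to $C$*. To see this, note that $(x)_0(k)=x(2k)$. Given such a $w$, define $x(0)=0$, $x(j)=0$ for odd $j$, and recursively $x(2k)=x(k)+w(k)$ for $k\ge1$. Then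
$$\bigl(x+(x)_0\bigr)(k)=x(k)+x(2k)=w(k)\quad(k\ge1),\qquad \bigl(x+(x)_0\bigr)(0)=x(0)+x(0)=0=w(0).$$
So $w=x+(x)_0$ is the sum along an edge, with $x\neq(x)_0$ because $w\neq0$. The perfect set $H'=\{h:h(0)=0\}$ then satisfies $(H'+H')\setminus\{0\}\subseteq C$. The trouble is that a sum does not determine its pair. The cure is to re-embed $2^\omega$ as a linearly independent set over $\mathbb F_2$.

**Definition.** For $x\in2^\omega$ let $e(x)\in2^{(2^{<\omega})}\cong2^\omega$ be the characteristic function of the branch $\{x\upharpoonright n:n<\omega\}$. The identification with $2^\omega$ uses a fixed bijection $2^{<\omega}\to\omega$.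

For instance, if $x$ and $y$ first differ at place $k$, then $e(x)+e(y)$ has the value $1$ exactly at the nodes $x\upharpoonright n$ and $y\upharpoonright n$ with $n>k$. The common trunk cancels, the two branches remain above the splitting, and one can read off $\{x,y\}$.

**Lemma 5.** The map $e$ is a homeomorphic embedding, and $\{e(x):x\in2^\omega\}$ is linearly independent over $\mathbb F_2$.

**Proof.** For a fixed node $\sigma$, $e(x)(\sigma)=1$ if and only if $x$ extends $\sigma$, which is a clopen condition on $x$. So $e$ is continuous. It is injective, and $2^\omega$ is compact, so it is an embedding. If $x_1,\dots,x_k$ are distinct with $k\ge1$, then for large $n$ the $x_i\upharpoonright n$ are distinct, so $e(x_1)+\dots+e(x_k)$ has value $1$ at the node $x_1\upharpoonright n$ and is not zero. $\square$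

For symmetric $F\subseteq2^\omega\times2^\omega$ put
$$C_F=\{e(x)+e(y):(x,y)\in F,\ x\neq y\}.$$
By independence $0\notin C_F$. Moreover, for $x\ne y$,
$$e(x)+e(y)\in C_F\iff(x,y)\in F.\tag{4}$$
Indeed, if $e(x)+e(y)=e(x')+e(y')$ with $x'\ne y'$ and $(x',y')\in F$, then independence gives $\{x,y\}=\{x',y'\}$, and $F$ is symmetric.

**Lemma 6.** Let $F$ be symmetric.

- (i) If $Q$ is a clique of $F$ and $H'=e[Q]$, then $(H'+H')\setminus\{0\}\subseteq C_F$.
- (ii) If $|H'|\ge5$ and $(H'+H')\setminus\{0\}\subseteq C_F$, then $H'=t+e[Q]$ for some $t\in2^\omega$ and some clique $Q$ of $F$. Then $|Q|=|H'|$, and $Q$ is perfect if $H'$ is perfect.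

The number $5$ is needed. Let $u,v,w$ be distinct and let $F$ consist of the six ordered pairs of distinct elements of $\{u,v,w\}$. The four-element set
$$H'=\{0,\ e(u)+e(v),\ e(u)+e(w),\ e(v)+e(w)\}$$
is a subgroup whose nonzero elements all lie in $C_F$, so $(H'+H')\setminus\{0\}\subseteq C_F$. Yet $F$ has no clique of size $4$. The proof shows that this triangle is the only obstruction.

**Proof of Lemma 6.** For (i): a nonzero element of $H'+H'$ is $e(x)+e(y)$ with $x\ne y$ in $Q$, so $(x,y)\in F$. Now (ii).

**Step 1.** *This step replaces elements of $H'$ by two-element sets.* Fix $h_0\in H'$. For $h\in H'\setminus\{h_0\}$ we have $h+h_0\in C_F$, so by independence there is a unique two-element set $E_h=\{x,y\}$ with $h+h_0=e(x)+e(y)$. The map $h\mapsto E_h$ is injective, as $E_h$ determines $h+h_0$.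

**Step 2.** *This step shows that any two of these sets meet in exactly one point.* Let $h\neq h'$ be different from $h_0$. Then
$$h+h'=(h+h_0)+(h'+h_0)=\sum_{x\in E_h\triangle E_{h'}}e(x),$$
and $h+h'\in C_F$ is also a sum of two distinct elements of $e[2^\omega]$. By independence $|E_h\triangle E_{h'}|=2$, which for two-element sets means $|E_h\cap E_{h'}|=1$.

**Step 3.** *This step finds a point common to all $E_h$.* There are at least four sets $E_h$. Take two of them; they have the form $\{u,v\}$ and $\{u,w\}$ with $v\ne w$. A member not containing $u$ must meet the first in $v$ and the second in $w$, so it is $\{v,w\}$. Suppose $\{v,w\}$ is a member. Any further member meets each of $\{u,v\},\{u,w\},\{v,w\}$. If it contained at most one of $u,v,w$, it would miss one of these three sets. So it contains two of $u,v,w$ and is one of the three. Then there are only three members, a contradiction. Hence every $E_h$ contains $u$.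

**Step 4.** *This step reads off $t$ and $Q$.* Write $E_h=\{u,x_h\}$, put $x_{h_0}=u$ and $t=h_0+e(u)$. For $h\ne h_0$, $h=h_0+e(u)+e(x_h)=t+e(x_h)$, and $h_0=t+e(u)=t+e(x_{h_0})$. So $H'=t+e[Q]$ with $Q=\{x_h:h\in H'\}$. For distinct $h,h'\in H'$ we get $e(x_h)+e(x_{h'})=h+h'\in C_F$. Hence $x_h\ne x_{h'}$, and $(x_h,x_{h'})\in F$ by (4). So $Q$ is a clique and $|Q|=|H'|$. Finally $H'+t\subseteq e[2^\omega]$ and $Q=e^{-1}[H'+t]$, and $e$ is a homeomorphism onto its range. If $H'$ is perfect, then so is $H'+t$, and so is $Q$. $\square$

## An analytic set as the zero fiber of $B+B$

We would now like a $G_\delta$ set $B$ with $B+B=A$, where $A=2^\omega\setminus C_F$. The only information we have is that $0\in A$ and that $A$ is a definable set. This is not enough in general. Let $A=\{0,a,b\}$ with $a\ne b$ both nonzero, and suppose $B+B=A$. Translating $B$ does not change $B+B$, so assume $0\in B$; then $B\subseteq B+B=A$. Not both $a,b\in B$, because $a+b\notin\{0,a,b\}$. So $|B|\le2$ and $B+B$ has at most two elements, a contradiction. The obstacle is visible here: to get an element $a$ we put two points differing by $a$ into $B$, and then the cross sums between points put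 in for different purposes are out of control.

A second coordinate can separate the purposes. Work in $\mathbb G=2^\omega\times2^\omega$. Interleaving coordinates is a topological group isomorphism $\mathbb G\cong2^\omega$, so results about translations, $G_\delta$ sets and perfect sets in $\mathbb G$ transfer to $2^\omega$; in particular (1) holds in $\mathbb G$. For $S\subseteq\mathbb G$ the *fiber of $S$ over $b$* is $\{a:(a,b)\in S\}$. For example, the fiber over $0$ of $B+B$ consists of the sums of first coordinates of pairs of points of $B$ with the same second coordinate.

Write $A=f[D]$ with $D\subseteq2^\omega$ a $G_\delta$ set and $f$ continuous, give each $x\in D$ its own tag $\tau(x)\in2^\omega$, with $\tau$ injective, and let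
$$B_0=\{(0,\tau(x)):x\in D\}\cup\{(f(x),\tau(x)):x\in D\}.$$
Two points with the same tag $\tau(x)$ give the sums $0$ and $f(x)$ over $0$, so the fiber of $B_0+B_0$ over $0$ is $\{0\}\cup f[D]=A$, as desired. The attempt breaks down over $b\ne0$. For example, let $\tau(x)(2n)=x(n)$ and $\tau(x)(2n+1)=0$. Second coordinates of elements of $B_0+B_0$ vanish at odd places, so the perfect set $\{0\}\times\{y:y(2n)=0\text{ for all }n\}$ gives pairwise disjoint translations of $B_0$. To prevent this we want every fiber over $b\ne0$ to be all of $2^\omega$, without adding anything over $0$.

A set with only one point over each $z$, that is, the graph of a function $g$, adds only the sum $0$ over the zero fiber. So we look for $g$ such that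
$$\text{for all }b\ne0\text{ and all }a\text{ there is }z\text{ with }g(z)+g(z+b)=a.\tag{5}$$
We want $g$ continuous, to keep $B$ a $G_\delta$. No continuous $g:2^\omega\to2^\omega$ has property (5): by uniform continuity there is $k$ such that $g(z)(0)$ depends only on $z\upharpoonright k$, and then for $b\ne0$ with $b\upharpoonright k=0^k$ all the sums $g(z)+g(z+b)$ vanish at place $0$. So compactness must be broken. We delete the point $z=0$ and let $g$ oscillate more and more near it.

For $z\ne0$ let $\lambda(z)=\min\{n:z(n)=1\}$. Suppose $\lambda(b)=m$. If $\lambda(z)>m$, then $\lambda(z+b)=m$, and we can arrange $\lambda(z)=m+1$. If $\lambda(z)=m$, then $z+b$ vanishes up to and including place $m$, and we can arrange $\lambda(z+b)=m+1$. In both cases one of $z,z+b$ has its first $1$ at an even place and the other at an odd place. So let $g$ be silent (equal to $0$) when $\lambda$ is even, and let it copy out a tail of $z$ when $\lambda$ is odd. In the second case the requirement $\lambda(z+b)=m+1$ fixes the bit $z(m+1)$, so the copied tail starts only at place $\lambda(z)+2$.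

**Proposition 7.** Let $A\subseteq2^\omega$ be analytic with $0\in A$. There is a $G_\delta$ set $B\subseteq\mathbb G$ with
$$B+B=(A\times\{0\})\cup\bigl(2^\omega\times(2^\omega\setminus\{0\})\bigr).$$

**Proof.**

**Step 1.** *This step defines $B$.* Define $g:2^\omega\setminus\{0\}\to2^\omega$ by $g(z)=0$ if $\lambda(z)$ is even, and
$$g(z)(i)=z(\lambda(z)+2+i)\quad(i<\omega)\qquad\text{if }\lambda(z)\text{ is odd}.$$
For instance, $g(1^\frown x)=0$ for every $x$, and $g(0^\frown1^\frown c^\frown a)=a$ for $c\in\{0,1\}$. Each set $\{z:\lambda(z)=k\}$ is clopen in $2^\omega$ and $g$ is continuous on it, so $g$ is continuous. Choose a $G_\delta$ set $D\subseteq2^\omega$ and a continuous surjection $f:D\to A$, which is possible since $A$ is nonempty and analytic. If $A$ is $G_\delta$, we may take $D=A$ and $f=\mathrm{id}$. Put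
$$B=\{(g(z),z):z\ne0\}\cup\{(f(x),1^\frown x):x\in D\}.\tag{6}$$
The tags $1^\frown x$ lie in the clopen region $\lambda=0$, where $g$ is silent, so the graph itself supplies the points $(0,1^\frown x)$.

**Step 2.** *This step checks that $B$ is $G_\delta$.* The first set is the graph of a continuous function on $2^\omega\setminus\{0\}$, so it is relatively closed in the open set $2^\omega\times(2^\omega\setminus\{0\})$ and hence $G_\delta$. The set $\{1^\frown x:x\in D\}$ is $G_\delta$, so $2^\omega\times\{1^\frown x:x\in D\}$ is $G_\delta$. The second set in (6) is relatively closed in it, again as the graph of a continuous function (of the second coordinate), so it is $G_\delta$. (Alternatively, it is homeomorphic to the Polish space $D$, and Thm 3.11 of Kechris, *Classical Descriptive Set Theory*, applies.) The union of two $G_\delta$ sets is $G_\delta$.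

**Step 3.** *This step computes the fiber of $B+B$ over $0$.* We list the points of $B$ with a given second coordinate $z$. For $z=0$ there are none. If $z\ne0$ and $z(0)=0$, the only one is $(g(z),z)$, and the only sum is $0$. If $z=1^\frown x$, then $\lambda(z)=0$ and $g(z)=0$. The points over $z$ are $(0,z)$ and, if $x\in D$, also $(f(x),z)$. The sums are $0$ and, if $x\in D$, also $f(x)$. Altogether the fiber is $\{0\}\cup f[D]=\{0\}\cup A=A$.

**Step 4.** *This step shows that the fiber over each $b\neq0$ is everything.* Let $a\in2^\omega$ and $m=\lambda(b)$. We find $z\ne0$ with $z+b\ne0$ and $g(z)+g(z+b)=a$. Then $(g(z),z)+(g(z+b),z+b)=(a,b)\in B+B$.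

If $m$ is even, let $z=0^{m+1}{}^\frown1^\frown0^\frown a$. The entries of $z$ at places $0,\dots,m$ are $0$, $z(m+1)=1$, $z(m+2)=0$, and $z(m+3+i)=a(i)$. So $\lambda(z)=m+1$ is odd and $g(z)(i)=z(m+1+2+i)=a(i)$. As $z$ vanishes on $\{0,\dots,m\}$, $z+b$ agrees with $b$ there, so $\lambda(z+b)=m$ is even and $g(z+b)=0$.

If $m$ is odd, let $c=1+b(m+1)$ and $z=0^m{}^\frown1^\frown c^\frown a$. Then $\lambda(z)=m$ is odd, and $g(z)(i)=z(m+2+i)=a(i)$. The sum $z+b$ vanishes at all $n<m$. Further, $(z+b)(m)=1+1=0$ and $(z+b)(m+1)=c+b(m+1)=1$. So $\lambda(z+b)=m+1$ is even and $g(z+b)=0$.

In both cases $g(z)+g(z+b)=a$. $\square$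

**Corollary 8.** Let $B$ be as in Proposition 7 and $H\subseteq\mathbb G$. The translations $\{B+h:h\in H\}$ are pairwise disjoint if and only if $H=H'\times\{s\}$ for some $H'\subseteq2^\omega$ and some $s\in2^\omega$, and
$$(H'+H')\setminus\{0\}\subseteq2^\omega\setminus A.$$

**Proof.** By (1), disjointness means $h+h'\notin B+B$ for all distinct $h,h'\in H$. By Proposition 7, $(a,b)\notin B+B$ if and only if $b=0$ and $a\notin A$. So all elements of $H$ have the same second coordinate, and the sums of distinct first coordinates avoid $A$. These sums are exactly the elements of $(H'+H')\setminus\{0\}$. For $H=\emptyset$ both sides hold trivially, with $H'=\emptyset$. $\square$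

## Assembling the $G_\delta$ example

**Proof of Theorem 1.** Let $F$ be the graph (3), and put $C=C_F$ and $A=2^\omega\setminus C$.

**Step 1.** *This step shows that Proposition 7 applies to $A$.* The set $F$ is $\sigma$-compact and the complement of the diagonal is open, hence $\sigma$-compact. So $F\setminus\{(x,x):x\in2^\omega\}$ is $\sigma$-compact, and so is its continuous image $C$ under $(x,y)\mapsto e(x)+e(y)$. Hence $A$ is $G_\delta$, in particular analytic, and $0\in A$ because $0\notin C_F$. Let $B\subseteq\mathbb G$ be the $G_\delta$ set from Proposition 7. Since $A$ is $G_\delta$, we can take explicitly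
$$B=\{(g(z),z):z\neq0\}\cup\{(x,1^\frown x):x\in A\}.$$

**Step 2.** *This step proves item 1.* Let $\{x_\alpha:\alpha<\omega_1\}$ be the clique from Lemma 4(a) and $H=\{(e(x_\alpha),0):\alpha<\omega_1\}$. It has size $\aleph_1$. By Lemma 6(i), the set $H'=\{e(x_\alpha):\alpha<\omega_1\}$ satisfies $(H'+H')\setminus\{0\}\subseteq C=2^\omega\setminus A$. By Corollary 8 the translations of $B$ by $H$ are pairwise disjoint.

**Step 3.** *This step proves item 2.* Suppose $H$ gives pairwise disjoint translations. By Corollary 8, $H=H'\times\{s\}$ with $(H'+H')\setminus\{0\}\subseteq C$. If $|H'|<5$, then $|H|\leq\aleph_1$ trivially. If $|H'|\ge5$, Lemma 6(ii) gives a clique of $F$ of size $|H'|$. By Lemma 4(b), $|H|=|H'|\le\aleph_1$.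

**Step 4.** *This step proves item 3.* If $H$ in Step 3 were perfect, then $H'$ would be perfect, since $H=H'\times\{s\}$ is a homeomorphic copy of it. A perfect set is infinite, so $|H'|\geq5$ and Lemma 6(ii) would give a perfect clique of $F$, contradicting Lemma 4(c).

Transferring $B$ along $\mathbb G\cong2^\omega$ proves Theorem 1. $\blacksquare$

In this example the complement of $B+B$ is $C\times\{0\}$, a $\sigma$-compact set, so $B+B$ is $G_\delta$; by Theorem 2 it is not $F_\sigma$. Theorems 1 and 2 together determine the least Borel class containing an example: no example is $\mathbf\Sigma^0_2$, and there is a $\mathbf\Pi^0_2$ one, outright in ZFC.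

## Coanalytic graphs and the cardinals $\kappa$

**Proof of Theorem 3.** We prove (b) $\Rightarrow$ (a) for Borel sets $\Rightarrow$ (a) for analytic sets $\Rightarrow$ (c) $\Rightarrow$ (b). The first two implications hold because $G_\delta$ sets are Borel and Borel sets are analytic.

**Step 1, (a) for analytic sets implies (c).** *This step reads the graph off from $B$.* If $B$ is analytic, then $B+B$ is analytic, being the image of $B\times B$ under addition. So
$$F=\{(x,y):x+y\notin B+B\}$$
is coanalytic, as its complement is a continuous preimage of $B+B$, and it is symmetric. By (1), its cliques are exactly the sets $H$ for which $\{B+x:x\in H\}$ is pairwise disjoint. So $F$ has a clique of size $\kappa$ and no perfect clique.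

**Step 2, the set $A$ for (c) implies (b).** *This step checks that $A=2^\omega\setminus C_F$ is analytic, although it is defined as a complement.* Let $F$ be symmetric and coanalytic, with a clique of size $\kappa$ and no perfect clique. Let $<$ be the lexicographic order on $2^\omega$. Since $F$ is symmetric, $C_F=\{e(x)+e(y):x<y,\ (x,y)\in F\}$. By Lemma 5, the map $(x,y)\mapsto e(x)+e(y)$ is injective on $\{(x,y):x<y\}$. So the images of the pairs $x<y$ in $F$ and of the pairs $x<y$ not in $F$ are disjoint, and therefore
$$A=2^\omega\setminus C_F=\bigl(2^\omega\setminus\{e(x)+e(y):x<y\}\bigr)\cup\{e(x)+e(y):x<y,\ (x,y)\notin F\}.$$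
The set $\{(x,y):x<y\}$ is open, because $x<y$ is decided at the first place where $x$ and $y$ differ. Hence it is $\sigma$-compact, so $\{e(x)+e(y):x<y\}$ is $\sigma$-compact and the first set on the right is $G_\delta$. The second set is a continuous image of $\{(x,y):x<y\}\setminus F$, the intersection of an open set with an analytic set, so it is analytic. Thus $A$ is analytic, and $0\in A$ since $0\notin C_F$.

**Step 3, conclusion of (c) implies (b).** *This step transfers cliques of $F$ to translations and back.* Let $B\subseteq\mathbb G$ be the $G_\delta$ set that Proposition 7 gives for this $A$. If $Q$ is a clique of $F$ of size $\kappa$, then $e[Q]\times\{0\}$ has size $\kappa$, and by Lemma 6(i) and Corollary 8 it gives $\kappa$ pairwise disjoint translations of $B$. Conversely, suppose a perfect $H$ gave pairwise disjoint translations of $B$. Then $H=H'\times\{s\}$ by Corollary 8, with $H'$ perfect, hence infinite, and $(H'+H')\setminus\{0\}\subseteq C_F$. Lemma 6(ii) would give a perfect clique of $F$, but there is none. So $B$, transferred to $2^\omega$ along $\mathbb G\cong2^\omega$, is a $G_\delta$ set with $\kappa$ pairwise disjoint translations and no perfect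 set of them. $\blacksquare$
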